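\title{Highly edge-connected regular graphs with few disjoint perfect matchings}

\begin{abstract}
An $r$-graph is an $r$-regular multigraph in which every vertex set of odd size is joined to its complement by at least $r$ edges. Let $m(t,r)$ be the largest $s$ such that every $t$-edge-connected $r$-graph has $s$ pairwise disjoint perfect matchings. We prove that $m(2l,r)\le l-1$ for all $l\ge 2$ and $r\ge 2l$, which confirms a conjecture of Ma, Mattiolo, Steffen and Wolf. The construction starts from a weighted Petersen graph in which $l$ disjoint perfect matchings cannot all use a given set of $l$ parallel edges. An amplification step then increases by one the number of matchings that must avoid such a set, and after $l$ steps no family of $l$ disjoint perfect matchings survives. We also treat odd $t$, obtain infinitely many examples, and characterize the bounds $m(2l,r)\le s-1$ for $s\le l$.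
\end{abstract}

\section{Introduction}

Graphs in this paper are finite and may have parallel edges, but no loops. For a graph $G$ and $X\subseteq V(G)$, let $\partial_G(X)$ be the set of edges with exactly one end in $X$, and let $d_G(X)=|\partial_G(X)|$; we omit the index when $G$ is understood. The graph $G$ is \emph{$t$-edge-connected} if $d(X)\ge t$ for every nonempty proper subset $X$ of $V(G)$. A vertex set is \emph{odd} or \emph{even} according to its cardinality. A \emph{perfect matching} is a set of edges that contains exactly one edge at every vertex, and matchings are \emph{disjoint} if they have no edge in common.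

A perfect matching $M$ pairs up those vertices of $X$ that it does not match to the outside, so
\begin{equation}\label{eq:parity}
|M\cap\partial(X)|\equiv |X| \pmod 2 .
\end{equation}
In particular, every perfect matching meets $\partial(Y)$ for every odd set $Y$. An $r$-regular graph has at most $r$ pairwise disjoint perfect matchings, and if it has $r$ of them, then $d(Y)\ge r$ for every odd set $Y$. An $r$-regular graph is an \emph{$r$-graph} if it satisfies this necessary condition, that is, if its odd edge-connectivity (the largest $t$ with $d(Y)\ge t$ for all odd $Y$) equals $r$. An $r$-graph has an even number of vertices, since $d(V(G))=0<r$.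

How many disjoint perfect matchings does the condition guarantee? It guarantees one. Tutte's theorem states that a graph $G$ has a perfect matching if and only if, for every $S\subseteq V(G)$, the graph $G-S$ has at most $|S|$ components of odd order. In an $r$-graph each such component sends at least $r$ edges to $S$, and $S$ receives at most $r|S|$ edges, so the condition holds. It need not guarantee two: the Petersen graph is a $3$-edge-connected $3$-graph in which any two perfect matchings share an edge (Lemma~\ref{lem:petersen}). The definition of an $r$-graph says nothing about even sets, and it is natural to ask whether a lower bound on all cuts helps. For $0\le t\le r$, let $m(t,r)$ be the largest $s$ such that every $t$-edge-connected $r$-graph has $s$ pairwise disjoint perfect matchings. The class of graphs shrinks as $t$ grows, so $m(t,r)$ is nondecreasing in $t$. The following values and bounds are known: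
\begin{itemize}
\item $m(3,3)=1$, and $m(4,r)=1$ for all $r\ge 4$;
\item $m(t,r)\le r-2$ for all $r\ge 3$ and $t\ne 5$, and $m(t,r)\le r-3$ for every even $r\ge 4$;
\item $m(2l,r)\le 3l-6$ for all $l\ge 3$ and $r\ge 2l$.
\end{itemize}
The first and the last item show that $m(t,r)$ is limited by $t$ and not only by the degree. The relevant scale is suggested by \eqref{eq:parity}. In a $2l$-edge-connected graph an even set may have a cut of exactly $2l$ edges, and a perfect matching that crosses this cut uses at least two of them. So $l$ disjoint perfect matchings can all cross such a cut, but $l+1$ cannot, and $l$ is the largest family size for which a restriction on one side of the cut can concern every member. Ma, Mattiolo, Steffen and Wolf \cite{MMSW} conjectured that $m(2l,r)\le l-1$ for all $l\ge 2$ and $r\ge 2l$. For $l=2$ this agrees with $m(4,r)=1$. We prove the conjecture.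

\begin{theorem}\label{thm:main}
For all $l\ge 2$ and $r\ge 2l$ there is a $2l$-edge-connected $r$-graph without $l$ pairwise disjoint perfect matchings. Hence $m(2l,r)\le l-1$.
\end{theorem}

The assumption $l\ge 2$ is necessary, because every $r$-graph has a perfect matching. We do not claim that $l-1$ is the exact value of $m(2l,r)$ for $l\ge 3$.

The proof works with a graded weakening of the desired property. We consider graphs with a distinguished set $E$ of $l$ parallel edges and ask how many members of a family of $l$ disjoint perfect matchings are forced to avoid $E$. A gluing operation (Section~\ref{sec:glue}) transfers such a restriction to any other graph with $l$ parallel edges. A weighted Petersen graph forces one member to avoid $E$ (Section~\ref{sec:base}). An auxiliary graph, the amplifier, turns a restriction for $a$ members into a restriction for $a+1$ members (Section~\ref{sec:boost}); it is built in Sections~\ref{sec:block} and~\ref{sec:H}. Once $l+1$ of the $l$ members are forced to avoid $E$, no family exists. Section~\ref{sec:small} runs the argument for $l=2$, $r=4$. Section~\ref{sec:more} extends the bound to odd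 $t$, produces infinitely many examples, and shows that for $s\le l$ the bound $m(2l,r)\le s-1$ is equivalent to the weakest restriction of the above kind.

\section{Good pairs and gluing}\label{sec:glue}

From now on $l\ge 2$ and $r\ge 2l$ are fixed, and
\[
k=r-l,\qquad\text{so that } k\ge l\ge 2 .
\]
A graph is \emph{admissible} if it is a $2l$-edge-connected $r$-graph. Since $r\ge 2l$, an $r$-regular graph is admissible if and only if $d(X)\ge r$ for every odd set $X$ and $d(X)\ge 2l$ for every nonempty proper even set $X$. An \emph{$s$-family} of a graph is a list of $s$ pairwise disjoint perfect matchings, its \emph{members}. A matching \emph{meets} an edge set if it contains an edge of the set, and \emph{avoids} it otherwise.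

\begin{definition}\label{def:good}
A \emph{pair} $(G,E)$ consists of an admissible graph $G$ and a set $E$ of exactly $l$ parallel edges of $G$. For integers $s,a\ge1$, the pair is \emph{$a$-good for $s$} if in every $s$-family of $G$ at least $a$ members avoid $E$; equivalently, at most $s-a$ members meet $E$.
\end{definition}

If $a>s$, then $(G,E)$ is $a$-good for $s$ exactly when $G$ has no $s$-family. So Theorem~\ref{thm:main} follows from the existence of an $(l+1)$-good pair for $s=l$.

A good pair is useful because its restriction can be imposed on another graph. Let $H$ and $G$ be disjoint admissible graphs, $F$ a set of $l$ parallel edges $xy$ of $H$, and $E$ a set of $l$ parallel edges $uv$ of $G$. To \emph{glue $(G,E)$ onto $F$}, take $H-F$ and $G-E$ and add $l$ parallel edges $xu$ and $l$ parallel edges $yv$. The two parts are joined by $2l$ edges, the smallest number that admissibility permits; this is why pairs are defined with $l$ edges.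

\begin{lemma}\label{lem:glue}
Let $G'$ be obtained by gluing $(G,E)$ onto $F$.
\begin{itemize}
\item[(a)] $G'$ is admissible.
\item[(b)] For every $s$-family $N'_1,\dots,N'_s$ of $G'$ there are $s$-families $N_1,\dots,N_s$ of $H$ and $L_1,\dots,L_s$ of $G$ such that, for every $i$, we have $N_i\setminus F=N'_i\cap E(H-F)$, and $N_i$ meets $F$ if and only if $L_i$ meets $E$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Each of $x,y,u,v$ loses $l$ edges and gains $l$ edges, so $G'$ is $r$-regular. Let $X$ be a nonempty proper subset of $V(G')$, let $A=X\cap V(H)$ and $B=X\cap V(G)$, and let $\chi$ be the indicator function of $X$. Then $d_{G'}(X)=d_H(A)+d_G(B)+l\tau$, where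
\[
\tau=|\chi(x)-\chi(u)|+|\chi(y)-\chi(v)|-|\chi(x)-\chi(y)|-|\chi(u)-\chi(v)| .
\]
If $\chi(x)=\chi(y)$ or $\chi(u)=\chi(v)$, then $\tau\ge0$ by the triangle inequality. Otherwise either $\chi(x)=\chi(u)$ and $\chi(y)=\chi(v)$, so $\tau=-2$, or $\chi(x)\ne\chi(u)$ and $\chi(y)\neq\chi(v)$, so $\tau=0$.

Suppose that $\tau\ge0$. If $X$ is odd, one of $A,B$ is odd and $d(X)\ge r$. If $X$ is even and $A$ or $B$ is a nonempty proper subset of its vertex set, then $d(X)\ge 2l$. In the remaining case $X=V(H)$ or $X=V(G)$, and $d(X)=2l$.

Suppose that $\tau=-2$. Then $A$ contains exactly one of $x,y$ and $B$ contains exactly one of $u,v$, so both sets are nonempty and proper, and $d(X)=d_H(A)+d_G(B)-2l$. If $X$ is odd, exactly one of $A,B$ is odd and $d(X)\ge r+2l-2l=r$. If $A$ and $B$ are both even, then $d(X)\ge 4l-2l=2l$. If both are odd, then $d(X)\ge 2r-2l\ge 2l$.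

(b) Number the edges $xu$, the edges of $F$ and the edges of $E$ by $1,\dots,l$. Let $N'$ be a perfect matching of $G'$. Since $V(G)$ is even, $N'$ has an even number of edges between $V(G)$ and $V(H)$ by \eqref{eq:parity}, and it has at most one such edge at $u$ and at most one at $v$. So it has none, or one edge $xu$ and one edge $yv$. In the first case $N'$ splits into a perfect matching $N$ of $H-F$ and a perfect matching $L$ of $G-E$. In the second case we obtain $N$ and $L$ from $N'\cap E(H-F)$ and $N'\cap E(G-E)$ by adding the edge of $F$ and the edge of $E$ with the same number as the edge $xu$ in $N'$. Disjoint matchings of $G'$ use different edges $xu$, so they receive different edges of $F$ and of $E$.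
\end{proof}

Thus, if $(G,E)$ is $a$-good for $s$, every $s$-family of $G'$ induces an $s$-family of $H$ in which at least $a$ members avoid $F$.

To verify admissibility of the graphs that we build from scratch, we write them as weighted sums of perfect matchings. Then the odd cuts take care of themselves.

\begin{lemma}\label{lem:sum}
Let $G$ be a graph with underlying simple graph $G^\circ$. Let $M_1,\dots,M_\nu$ be perfect matchings of $G^\circ$, not necessarily distinct, and let $m_1,\dots,m_\nu$ be positive reals with sum $r$ such that the multiplicity in $G$ of each edge $e$ of $G^\circ$ is the sum of the $m_i$ with $e\in M_i$. For $X\subseteq V(G)$ let $Z(X)$ be the set of all $i$ such that $M_i$ avoids $\partial_{G^\circ}(X)$. If $\sum_{i\in Z(X)}m_i\le k$ for every nonempty proper even set $X$, then $G$ is admissible.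

In particular, if $G$ is the edge-disjoint union of $r$ perfect matchings and the union of any $k+1$ of them is connected, then $G$ is admissible.
\end{lemma}

\begin{proof}
We have $d_G(X)=\sum_i m_i\,|M_i\cap\partial_{G^\circ}(X)|$. For a single vertex this equals $r$, so $G$ is $r$-regular. For odd $X$ every $M_i$ meets the cut by \eqref{eq:parity}, so $d_G(X)\ge r$. For nonempty proper even $X$, every $M_i$ with $i\notin Z(X)$ has at least two edges in the cut, so $d_G(X)\ge 2(r-k)=2l$. For the last statement take $\nu=r$ and all $m_i=1$: if $k+1$ of the matchings avoided the cut of a nonempty proper set, their union would be disconnected.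
\end{proof}

\section{The case $l=2$, $r=4$}\label{sec:small}

Let $l=k=s=2$ and $r=4$. We want a $4$-edge-connected $4$-graph without two disjoint perfect matchings. In this section we check the statements about matchings; admissibility is proved in general later.

\emph{A $1$-good pair.} The Petersen graph has six perfect matchings $M_1,\dots,M_6$, and its fifteen edges can be named $e_{ij}$ $(i<j)$ so that $e_{ij}$ lies in $M_i$ and $M_j$ and in no other $M_h$ (Lemma~\ref{lem:petersen}). Double the edges of $M_1$, and replace the double edge $e_{12}=yy'$ by a path $y\,o\,o'\,y'$ of three double edges. Call the result $G_1$ and let $E_1$ be the double edge $oo'$. The graph $G_1$ has $2$-families, for instance two copies of $M_1$ with $yy'$ replaced by $yo$ and $o'y'$. But the two members cannot both meet $E_1$. Otherwise, after deleting $oo'$, they are among $M_3,\dots,M_6$, so both contain an edge $e_{ij}$ with $i,j\ge3$, and this edge is not in $M_1$ and has multiplicity one.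

\emph{The amplifier.} Suppose that $H$ is an admissible graph with a vertex $\beta_0$ whose four edges are a double edge $E_H$ and two single edges $\rho_1,\rho_2$, and with six further disjoint double edges $F_{j,n}$ $(j=1,2;\ n=1,2,3)$ such that
\begin{quote}
$(\ast)$ every perfect matching of $H$ that does not contain $\rho_j$ meets at least two of $F_{j,1},F_{j,2},F_{j,3}$.
\end{quote}
The graph of Section~\ref{sec:H} has this form when $l=k=2$.

\emph{First round.} Glue a copy of $(G_1,E_1)$ onto each $F_{j,n}$ and call the result $G_2$. By Lemma~\ref{lem:glue}, a $2$-family of $G_2$ induces a $2$-family $N_1,N_2$ of $H$ in which each $F_{j,n}$ is met by at most one member. So for fixed $j$ there are at most three incidences between the members and $F_{j,1},F_{j,2},F_{j,3}$. If neither member contained $\rho_j$, there would be at least four by $(\ast)$. Hence each of $\rho_1,\rho_2$ lies in a member. Both edges end in $\beta_0$, so one member contains $\rho_1$, the other contains $\rho_2$, and neither meets $E_H$. Thus $(G_2,E_H)$ is $2$-good.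

\emph{Second round.} Glue copies of $(G_2,E_H)$ onto the six double edges of a new copy of $H$. Now both members of the induced family avoid every $F_{j,n}$, so by $(\ast)$ each member contains both $\rho_1$ and $\rho_2$, which is impossible. The resulting graph has no $2$-family.

Why three double edges for each $j$? One would prefer a single double edge $F_j$ that is met by every perfect matching not containing $\rho_j$. But we want $H$ to be a union of four disjoint perfect matchings, in order to apply Lemma~\ref{lem:sum}. Three of them do not contain $\rho_j$, and three disjoint matchings cannot all meet a double edge. They can each meet two out of three double edges, and then all six edges are used. The weaker property $(\ast)$ suffices because the number of members is an integer: at most $3/2$ members, hence at most one, do not contain $\rho_j$.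

\section{A $1$-good pair from the Petersen graph}\label{sec:base}

The Petersen graph $P$ has vertices $u_i,v_i$ and edges $u_iu_{i+1}$, $v_iv_{i+2}$, $u_iv_i$ for $i\in\mathbb{Z}_5$; the edges $u_iv_i$ are the \emph{spokes}. It is cubic and has no cycle of length less than five.

\begin{lemma}\label{lem:petersen}
The graph $P$ has exactly six perfect matchings $M_1,\dots,M_6$. Every edge lies in exactly two of them, and any two of them, $M_i$ and $M_j$, have exactly one common edge $e_{ij}$. The union $M_i\cup M_j$ has exactly two components, the edge $e_{ij}$ and a cycle of length eight.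
\end{lemma}

\begin{proof}
By \eqref{eq:parity} applied to $\{u_0,\dots,u_4\}$, a perfect matching contains one, three or five spokes. Three is impossible: for the two remaining indices $h,h'$ we would need both $u_hu_{h'}$ and $v_hv_{h'}$ to be edges, that is, $h-h'=\pm1$ and $h-h'=\pm2$. If the only spoke is $u_iv_i$, two paths on four vertices remain, and the matching is
\[
T_i=\{u_iv_i,\ u_{i+1}u_{i+2},\ u_{i+3}u_{i+4},\ v_{i+1}v_{i+3},\ v_{i+2}v_{i+4}\}.
\]
So the perfect matchings are $T_0,\dots,T_4$ and the set $T$ of all spokes. The spoke $u_iv_i$ lies exactly in $T$ and $T_i$, the edge $u_hu_{h+1}$ exactly in $T_{h-1}$ and $T_{h-3}$, and the edge $v_hv_{h+2}$ exactly in $T_{h-1}$ and $T_{h-2}$. These are the five pairs containing $T$, the five pairs with index difference $\pm2$ and the five pairs with index difference $\pm1$, so each of the fifteen pairs occurs exactly once. Finally, $(M_i\cup M_j)-e_{ij}$ is a union of alternating cycles through the eight vertices other than the ends of $e_{ij}$. These cycles are even and of length at least six, so there is only one.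
\end{proof}

Each $M_i$ has exactly one edge at a given vertex, so the three edges at a vertex are $e_{ij}$ for the three parts $\{i,j\}$ of a partition of $\{1,\dots,6\}$. The lemma says that $P$ is the sum of its six perfect matchings with weight $\frac12$ each. Adding $n_i$ copies of $M_i$ gives the weights $n_i+\frac12$. These weights make the cuts large by Lemma~\ref{lem:sum}, while a family of disjoint perfect matchings takes each $M_i$ an integer number of times and loses the halves. The construction puts total weight $l$ on $M_3,\dots,M_6$ and marks these four matchings by a set of $l$ parallel edges.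

Let
\[
n_1=\Bigl\lceil \frac{k-1}{2}\Bigr\rceil,\quad n_2=\Bigl\lfloor \frac{k-1}{2}\Bigr\rfloor,\quad n_3=\Bigl\lceil \frac{l-2}{2}\Bigr\rceil,\quad n_4=\Bigl\lfloor \frac{l-2}{2}\Bigr\rfloor,\quad n_5=n_6=0 .
\]
These numbers are nonnegative because $l\ge 2$. We have $n_1+n_2=k-1$ and $n_3+\dots+n_6=l-2$, and since $k\ge l$,
\begin{equation}\label{eq:balance}
n_j\le\Bigl\lfloor\frac{l-1}{2}\Bigr\rfloor\le n_2\le n_1\qquad(3\le j\le 6).
\end{equation}
Give $e_{ij}$ the multiplicity $1+n_i+n_j$; then $e_{12}=yy'$ has multiplicity $k$. Delete these $k$ edges, and add two vertices $o,o'$, $k$ edges $yo$, $l$ edges $oo'$ and $k$ edges $o'y'$. Let $G_1$ be the resulting graph on twelve vertices and $E_1$ the set of edges $oo'$. A perfect matching of $G_1$ contains either an edge $oo'$, or an edge $yo$ and an edge $o'y'$; the first kind corresponds to the matchings of $P$ that do not contain $e_{12}$.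

\begin{proposition}\label{prop:base}
$(G_1,E_1)$ is a pair, and it is $1$-good for $s=l$.
\end{proposition}

\begin{proof}
\emph{Admissibility.} Let $m_i=n_i+\frac12$, so $\sum_i m_i=(k-1)+(l-2)+3=r$. Let $M_i^+=M_i-yy'+yo+o'y'$ for $i\in\{1,2\}$ and $M_i^+=M_i+oo'$ for $i\ge3$. These are perfect matchings of the underlying simple graph of $G_1$, and the multiplicities are as Lemma~\ref{lem:sum} requires: $e_{ij}$ has multiplicity $1+n_i+n_j=m_i+m_j$, the edges $yo$ and $o'y'$ have multiplicity $k=m_1+m_2$, and $oo'$ has multiplicity $l=m_3+\dots+m_6$. Let $X$ be a nonempty proper even set and $Z=Z(X)$. We must show $\sum_{h\in Z}m_h\le k$.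

If $Z\subseteq\{1,2\}$, the sum is at most $m_1+m_2=k$. If $Z\subseteq\{3,\dots,6\}$, it is at most $l\le k$. Otherwise there are $i\in Z\cap\{1,2\}$ and $j\in Z\cap\{3,\dots,6\}$. Then $yo,o'y'\in M_i^+$ and $oo'\in M_j^+$ are not in the cut, so $y,o,o',y'$ lie on the same side. Replacing $X$ by its complement changes neither the cut nor the parity, so we may assume that these four vertices lie outside $X$. Then $X$ is a nonempty proper subset of $V(P)$, and $M_h$ avoids $\partial_P(X)$ for every $h\in Z$, because $yy'\notin\partial_P(X)$ and all other edges of $M_h$ belong to $M_h^+$. Hence $X$ is the vertex set of one of the two components of $M_i\cup M_j$, and $\partial_P(X)$ consists of the four edges adjacent to $e_{ij}$. A matching $M_h$ that avoids these four edges contains $e_{ij}$, so $h\in\{i,j\}$. Thus $Z=\{i,j\}$, and \eqref{eq:balance} gives $m_i+m_j=1+n_i+n_j\le 1+n_1+n_2=k$.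

\emph{Goodness.} Suppose that all members of an $l$-family of $G_1$ meet $E_1$. After deleting its edge $oo'$, each member projects to a perfect matching of $P$ not containing $e_{12}$, that is, to one of $M_3,\dots,M_6$. Let $c_i$ members project to $M_i$. Then $c_3+\dots+c_6=l$, and $c_i+c_j\le 1+n_i+n_j$ for distinct $i,j\ge 3$, because these members use different copies of $e_{ij}$. The integers $x_i=c_i-n_i$ satisfy $x_3+\dots+x_6=l-(l-2)=2$ and $x_i+x_j\le1$ for $i\neq j$. For each of the three ways to split $\{3,4,5,6\}$ into two pairs, the two pair sums add up to $2$, so every pair sum equals $1$. Then $2x_3=(x_3+x_4)+(x_3+x_5)-(x_4+x_5)=1$, which is impossible.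
\end{proof}

The balanced choice of the $n_i$ is needed only for the cuts. For example, if $r=2l$ and we took $n_1=l-1$, $n_2=0$, $n_3=l-2$, $n_4=0$, then $e_{13}$ would have multiplicity $2l-2$, and its two ends would form a set with $d=2r-2(2l-2)=4<2l$ for $l\ge3$.

\section{Amplification}\label{sec:boost}

In Section~\ref{sec:small} the vertex $\beta_0$ did two things: no perfect matching contains both $\rho_1$ and $\rho_2$, and a matching that meets $E_H$ contains neither. In general the edges $\rho_1,\rho_2$ are replaced by edge sets $R_1,\dots,R_k$.

\begin{proposition}[the amplifier]\label{prop:amp}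
There is an admissible graph $H$ with pairwise disjoint sets $E_H$ and $F_{j,n}$ $(1\le j\le k,\ 1\le n\le l+1)$, each consisting of exactly $l$ parallel edges, and with edge sets $R_1,\dots,R_k$ such that the following holds for every perfect matching $N$ of $H$, where $N$ \emph{visits} $j$ if $N$ meets $R_j$.
\begin{itemize}
\item[(a)] If $N$ does not visit $j$, then $N$ meets at least $l$ of the sets $F_{j,1},\dots,F_{j,l+1}$.
\item[(b)] $N$ visits at most $k-1$ of the indices $1,\dots,k$.
\item[(c)] If $N$ meets $E_H$, then $N$ visits no index.
\end{itemize}
\end{proposition}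

We prove Proposition~\ref{prop:amp} in Sections~\ref{sec:block} and~\ref{sec:H}, and first show how it is used.

\begin{proposition}[amplification]\label{prop:boost}
Let $1\le s\le l$ and $a\ge1$. If there is an $a$-good pair for $s$, then there is an $(a+1)$-good pair for $s$.
\end{proposition}

\begin{proof}
Let $(G,E)$ be $a$-good. If $a>s$, then $G$ has no $s$-family and the same pair is $(a+1)$-good. So let $a\le s$. List the sets $F_{j,n}$ as $F^1,\dots,F^\nu$ with $\nu=k(l+1)$. Put $H_0=H$, and let $H_\mu$ be obtained from $H_{\mu-1}$ by gluing a new copy of $(G,E)$ onto $F^\mu$. This is possible because the sets are disjoint, so $H_{\mu-1}$ still contains $F^\mu,\dots,F^\nu$ and $E_H$. By Lemma~\ref{lem:glue}(a), $G'=H_\nu$ is admissible, and $(G',E_H)$ is a pair. We show that it is $(a+1)$-good.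

Take an $s$-family of $G'$ and apply Lemma~\ref{lem:glue}(b) for $\mu=\nu,\nu-1,\dots,1$ to pass from an $s$-family of $H_\mu$ to one of $H_{\mu-1}$. In the family of $H_{\mu-1}$ at most $s-a$ members meet $F^\mu$, because $(G,E)$ is $a$-good. The step does not change the intersections of the members with $E_H$ and $F^{\mu+1},\dots,F^\nu$, since these sets lie in $H_{\mu-1}-F^\mu$. We arrive at an $s$-family $N_1,\dots,N_s$ of $H$ whose members have the same intersections with $E_H$ as the original ones, and in which every $F_{j,n}$ is met by at most $s-a$ members.

Fix $j$ and let $x_j$ be the number of members that do not visit $j$. Count the pairs $(i,n)$ such that $N_i$ meets $F_{j,n}$. By (a) there are at least $l\,x_j$, and there are at most $(l+1)(s-a)$. Since $s-a\le l-1$,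
\begin{equation}\label{eq:round}
x_j\le (s-a)+\frac{s-a}{l}<s-a+1 ,
\end{equation}
so $x_j\le s-a$, and $j$ is visited by at least $a$ members. Thus there are at least $ka$ pairs $(i,j)$ such that $N_i$ visits $j$. Let $f$ be the number of members that avoid $E_H$. By (c) only these members visit an index, and by (b) each of them visits at most $k-1$. Hence $ka\le(k-1)f$, which gives $f>a$ because $a\ge 1$. So at least $a+1$ members avoid $E_H$; for $a=s$ this means that no $s$-family exists.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $s=l$. By Proposition~\ref{prop:base} there is a $1$-good pair, and $l$ applications of Proposition~\ref{prop:boost} give an $(l+1)$-good pair $(G,E)$. The graph $G$ is a $2l$-edge-connected $r$-graph without an $l$-family.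
\end{proof}

The proof of Proposition~\ref{prop:boost} rounds twice. The factor $(l+1)/l$ in \eqref{eq:round} is a loss, which disappears in rounding down as long as $s-a<l$; this is the only use of $s\le l$. The factor $k/(k-1)$ is a gain, which becomes a full unit in rounding up as long as $a\geq 1$; this is why a $1$-good pair is needed to start.

\begin{remark}
The construction does not amplify when $s-a=l$. The graph $H$ built below is a union of $r$ disjoint perfect matchings, and each set of $l$ parallel edges is met by exactly $l$ of them. Take $s=r$, $a=k$ and $(G,E)=(H,E_H)$; this pair is $k$-good because at most $l$ disjoint matchings meet $E_H$. In each gluing, combine the $l$ matchings that meet $F^\mu$ with the $l$ matchings that meet $E$, and the other $k$ with the other $k$. This gives an $r$-family of $G'$ in which only $k$ members avoid $E_H$.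
\end{remark}

The shape of the amplifier is dictated by the wish to write it as a union of $r$ disjoint perfect matchings. Exactly $l$ of these, $D_1,\dots,D_l$, meet $E_H$ and visit nothing. Call the others $U_1,\dots,U_k$. The sets $F_{j,1},\dots,F_{j,l+1}$ have $l(l+1)$ edges in total, so by (a) at most $l+1$ of the $r$ matchings fail to visit $j$, and $j$ is visited by at least $k-1$ of the $U$'s. With $k'$ indices in place of $k$, and no matching visiting all of them, we need $k'(k-1)\le k(k'-1)$, that is, $k'\ge k$. For $k'=k$ equality holds throughout, and we may number so that $U_j$ visits every index except $j$.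

\section{The block}\label{sec:block}

Property (a) is local: for each $j$ the sets $F_{j,n}$ lie in a subgraph, the block, with two terminals $p,q$. It must allow two behaviors. A matching that matches $p$ and $q$ to the outside should be able to avoid all $l+1$ sets, and a perfect matching of the block itself must meet $l$ of them. As in $G_1$, each set is the middle of a path $y\,o\,o'\,y'$ whose inner vertices have no other neighbors, so that a matching uses $oo'$ as soon as $y'$ is matched away from the path.

Let $B$ be the simple graph with vertices $g_t,h_t$ $(1\le t\le l)$ and $y_n,o_n,o'_n,y'_n$ $(1\le n\le l+1)$, and with edges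
\[
\begin{array}{ll}
y_no_n,\ o_no'_n,\ o'_ny'_n & (1\le n\le l+1),\\
g_ty_t,\ h_ty'_t,\ g_ty'_{t+1},\ h_ty_{t+1} & (1\le t\le l),\\
h_tg_{t+1} & (1\le t\le l-1).
\end{array}
\]
Let $Y_n=\{y_n,o_n,o'_n,y'_n\}$, and put $p=g_1$, $q=h_l$, $w=y_1$. Then $pw$ is an edge of $B$, and $|V(B)|=6l+4$ is even. Figure~\ref{fig:block} shows $B$ for $l=2$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9,v/.style={circle,fill,inner sep=1.5pt}]
\node[v,label=above:{$y_1=w$}] (y1) at (0,3) {};
\node[v,label=above:{$g_1=p$}] (g1) at (2,3) {};
\node[v,label=above:{$y'_2$}] (z2) at (4,3) {};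
\node[v,label=above:{$h_2=q$}] (h2) at (6,3) {};
\node[v,label=above:{$y_3$}] (y3) at (8,3) {};
\node[v,label=below:{$y'_1$}] (z1) at (0,0) {};
\node[v,label=above:{$h_1$}] (h1) at (2,0) {};
\node[v,label=above right:{$y_2$}] (y2) at (4,0) {};
\node[v,label=above:{$g_2$}] (g2) at (6,0) {};
\node[v,label=below:{$y'_3$}] (z3) at (8,0) {};
\node[v,label=left:{$o_1$}] (a1) at (0,2) {}; \node[v,label=left:{$o'_1$}] (b1) at (0,1) {};
\node[v,label=right:{$o'_2$}] (a2) at (4,2) {}; \node[v,label=right:{$o_2$}] (b2) at (4,1) {};
\node[v,label=right:{$o_3$}] (a3) at (8,2) {}; \node[v,label=right:{$o'_3$}] (b3) at (8,1) {};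
\draw (y1)--(g1)--(z2)--(h2)--(y3) (z1)--(h1)--(y2)--(g2)--(z3);
\draw (y1)--(a1) (b1)--(z1) (z2)--(a2) (b2)--(y2) (y3)--(a3) (b3)--(z3);
\draw[very thick] (a1)--(b1) (a2)--(b2) (a3)--(b3);
\draw (h1) to[bend right=40] (g2);
\draw[dashed] (3,3.5)--(3,-1);
\end{tikzpicture}
\caption{The block $B$ for $l=2$; the middle path is drawn upside down. Every perfect matching of $B$ contains two of the three thick edges $o_no'_n$. The dashed line crosses the three edges that leave the even set $S_1=\{g_1,h_1,y_1,o_1,o'_1,y'_1\}$.}
\label{fig:block}
\end{figure}

\begin{lemma}\label{lem:block}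
Every perfect matching $N$ of $B$ contains at least $l$ of the $l+1$ edges $o_no'_n$.
\end{lemma}

\begin{proof}
The only neighbors of $o'_n$ are $o_n$ and $y'_n$, so $o_no'_n\in N$ whenever $N$ matches $y'_n$ to a vertex other than $o'_n$. It therefore suffices to find, for each $t\in\{1,\dots,l\}$, an index $\varphi(t)$ such that $N$ matches $y'_{\varphi(t)}$ to $g_t$ or $h_t$. The sets $\{g_t,h_t\}$ are disjoint, so $\varphi$ is then injective and gives $l$ edges $o_no'_n$ in $N$.

Let $S_t=\{g_i,h_i:i\le t\}\cup Y_1\cup\dots\cup Y_t$, a set of $6t$ vertices. The edges of $B$ leaving $S_t$ are $g_ty'_{t+1}$, $h_ty_{t+1}$ and, if $t<l$, $h_tg_{t+1}$. By \eqref{eq:parity}, $N$ contains an even number of them, and it contains at most one at $h_t$. So either $N$ contains none of them, or $g_ty'_{t+1}\in N$. In the first case $h_t$ is matched to its only remaining neighbor $y'_t$, and we put $\varphi(t)=t$. In the second case we put $\varphi(t)=t+1$.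
\end{proof}

The edges $h_tg_{t+1}$ are there to allow the other behavior. The matching
\[
W=\{h_tg_{t+1}:1\le t\le l-1\}\cup\{y_no_n,\ o'_ny'_n:1\le n\le l+1\}
\]
covers exactly $V(B)\setminus\{p,q\}$ and contains no edge $o_no'_n$. For $1\le i\le l+1$ let $W_i$ consist of
\[
g_ty_t,\ h_ty'_t\ \ (t<i),\qquad g_ty'_{t+1},\ h_ty_{t+1}\ \ (i\le t\le l),\qquad o_no'_n\ \ (n\ne i),\qquad y_io_i,\ o'_iy'_i .
\]
The first group covers $g_t,h_t$ for $t<i$ and $y_n,y'_n$ for $n<i$, the second covers $g_t,h_t$ for $t\ge i$ and $y_n,y'_n$ for $n>i$, and the rest covers all $o_n,o'_n$ and $y_i,y'_i$. So $W_i$ is a perfect matching of $B$. We record two properties: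
\begin{itemize}
\item[(W1)] $W_i$ joins both $g_t$ and $h_t$ to $Y_t$ if $t<i$ and to $Y_{t+1}$ if $t\ge i$; so every $Y_n$ with $n\ne i$ is joined by $W_i$ to both $g_t$ and $h_t$ for some $t$.
\item[(W2)] $pw=g_1y_1\in W_i$ for $i\ge2$.
\end{itemize}

\section{The amplifier}\label{sec:H}

\subsection*{Construction}
The vertex set of $H$ consists of $k$ disjoint copies $C_1,\dots,C_k$ of $V(B)$, the \emph{blocks}, in which the copies of $p,q,w$ are $p_j,q_j,w_j$, and of $2k$ further vertices
\[
z,\qquad \beta_0,\beta_1,\dots,\beta_{k-1},\qquad \alpha_1,\dots,\alpha_{k-1}.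
\]
The set $R_j$ will consist of the edges from $q_j$ to the outside of $C_j$. Property (b) will be a pigeonhole argument: the $k$ vertices $q_j$ have all their outside neighbors among the $k-1$ vertices $\beta_0,\dots,\beta_{k-2}$. For property (c), the blocks are arranged in a chain
\[
\beta_0,\ C_1,\ \alpha_1,\beta_1,\ C_2,\ \alpha_2,\beta_2,\ \dots,\ \alpha_{k-1},\beta_{k-1},\ C_k
\]
so that a matching which spends $z$ on $\beta_0$ cannot visit $C_1$, is then forced to match $\beta_1$ backwards, cannot visit $C_2$, and so on. We define $r$ perfect matchings on this vertex set.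

\emph{The matchings $U_j$, $1\le j\le k$.} The matching $U_j$ contains the copy of $W_1$ in $C_j$ and the copy of $W$ in every other block. For $j\le k-1$ its remaining edges are
\[
\beta_{h-1}q_h,\ p_h\alpha_h\ \ (1\le h\le k-1,\ h\ne j),\qquad \beta_{k-1}p_k,\qquad z\alpha_j,\qquad \beta_{j-1}q_k ,
\]
and the remaining edges of $U_k$ are
\[
\beta_{h-1}q_h,\ p_h\alpha_h\ \ (1\le h\le k-1),\qquad z\beta_{k-1}.
\]
In both cases the listed edges cover $z$, every $\alpha_h$, every $\beta_h$ and the terminals $p_h,q_h$ with $h\ne j$ exactly once, and these are the vertices that $W_1$ and the copies of $W$ leave uncovered.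

\emph{The matchings $D_i$, $1\le i\le l$.} Start from the perfect matching $D_i^0$ that consists of $\beta_0z$, the edges $\alpha_h\beta_h$ $(1\le h\le k-1)$ and the copy of $W_{i+1}$ in every block. In the union of the $U_j$ and the $D_i^0$, the block $C_j$ is joined to the rest only by the edges at $p_j$ and $q_j$ in the $k-1$ matchings $U_h$, $h\ne j$. These are $2(k-1)$ edges, fewer than $2l$ when $r=2l$. We add two edges to each of these cuts by a switch that uses the edge $p_jw_j$, which lies in every $D_i^0$ by (W2):
\begin{itemize}
\item $D_1$ arises from $D_1^0$ by replacing $p_hw_h,\ \alpha_h\beta_h$ with $p_h\alpha_h,\ w_h\beta_h$, for each $h\le k-1$;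
\item $D_2$ arises from $D_2^0$ by replacing $p_kw_k,\ \alpha_{k-1}\beta_{k-1}$ with $p_k\beta_{k-1},\ w_k\alpha_{k-1}$;
\item $D_i=D_i^0$ for $i\ge3$.
\end{itemize}
Each replacement covers the same four vertices as the edges it removes, so $D_i$ is a perfect matching. The switch is placed at $pw$ because a matching that leaves a block at $p$ and $w$ but not at $q$ becomes a perfect matching of $B$ when $pw$ is added, so Lemma~\ref{lem:block} still applies to it.

Let $H$ be the edge-disjoint union of $U_1,\dots,U_k,D_1,\dots,D_l$, where each matching contributes its own copies of the edges; see Figure~\ref{fig:H}. Let $E_H$ be the set of edges $\beta_0z$. There is one in each $D_i$ and none in any $U_j$ (note that $\beta_{k-1}\ne\beta_0$), so $|E_H|=l$. Let $F_{j,n}$ be the set of edges $o_no'_n$ in $C_j$. In $C_j$ each of $W_1,\dots,W_{l+1}$ is used exactly once, and $o_no'_n$ lies in $W_i$ exactly for $i\ne n$ and not in $W$, so $|F_{j,n}|=l$. Let $R_j$ be the set of edges of $H$ from $q_j$ to a vertex outside $C_j$. For $l=k=2$ the edges at $\beta_0$ are $\beta_0q_2\in U_1$, $\beta_0q_1\in U_2$ and the double edge $E_H$, and $R_j=\{\beta_0q_j\}$,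 as in Section~\ref{sec:small}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85,v/.style={circle,fill,inner sep=1.5pt}]
\draw[rounded corners,fill=gray!12] (0.9,-1) rectangle (2.9,0.7);
\draw[rounded corners,fill=gray!12] (5.7,-1) rectangle (7.7,0.7);
\draw[rounded corners,fill=gray!12] (10.5,-1) rectangle (12.5,0.7);
\node[v,label=left:{$\beta_0$}] (b0) at (0,0) {};
\node[v,label=above:{$q_1$}] (q1) at (1.2,0) {}; \node[v,label=above:{$p_1$}] (p1) at (2.6,0) {};
\node[v,label=above left:{$\alpha_1$}] (a1) at (3.8,0) {}; \node[v,label=above right:{$\beta_1$}] (b1) at (4.8,0) {};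
\node[v,label=above:{$q_2$}] (q2) at (6,0) {}; \node[v,label=above:{$p_2$}] (p2) at (7.4,0) {};
\node[v,label=above right:{$\alpha_2$}] (a2) at (8.6,0) {}; \node[v,label=above right:{$\beta_2$}] (b2) at (9.6,0) {};
\node[v,label=above:{$p_3$}] (p3) at (10.8,0) {}; \node[v,label=above:{$q_3$}] (q3) at (12.2,0) {};
\node[v,label=left:{$w_1$}] (w1) at (2.6,-0.65) {}; \node[v,label=left:{$w_2$}] (w2) at (7.4,-0.65) {};
\node[v,label=right:{$w_3$}] (w3) at (10.8,-0.65) {};
\node[v,label=above:{$z$}] (z) at (6,2.4) {};
\draw (b0)--(q1) (p1)--(a1)--(b1)--(q2) (p2)--(a2)--(b2)--(p3) (z)--(a1);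
\draw (z) to[bend left=20] (a2); \draw (z) to[bend left=25] (b2);
\draw[very thick] (z) to[bend right=25] (b0);
\draw[dashed] (w1)--(b1) (w2)--(b2) (w3)--(a2);
\draw (q3) .. controls (13.8,-2.3) and (4.8,-2.3) .. (b1);
\draw (q3) .. controls (14.4,-3.2) and (0,-3.2) .. (b0);
\end{tikzpicture}
\caption{The amplifier $H$ for $k=3$, without edge multiplicities and without the interior of the three blocks (shaded). The thick edge is $E_H$; the dashed edges come from the switches in $D_1$ and $D_2$. The three vertices $q_1,q_2,q_3$ have only the two outside neighbors $\beta_0,\beta_1$.}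
\label{fig:H}
\end{figure}

\subsection*{Edge-connectivity}

\begin{lemma}\label{lem:Hadm}
$H$ is admissible.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:sum} it suffices to show that the union $\Gamma$ of any set $\mathcal{S}$ of $k+1$ of the $r$ matchings is connected. Only $l-1$ matchings are omitted, so every edge that occurs in at least $l$ of the matchings is present in $\Gamma$. Write $x\sim x'$ if $x$ and $x'$ lie in the same component of $\Gamma$.

\emph{Step 1: each block $C_j$ lies in one component.} Call $U_j,D_1,\dots,D_l$ the \emph{inner} matchings and the $k-1$ matchings $U_h$, $h\ne j$, the \emph{outer} matchings of $C_j$. On $C_j$ an outer matching contains $W$, and an inner matching \emph{carries} some $W_i$: it contains all of $W_i$, except that one inner matching $D^*$ lacks the edge $g_1y_1$ ($D^*=D_1$ if $j\le k-1$ and $D^*=D_2$ if $j=k$). The edges $y_no_n$ and $o'_ny'_n$ occur in the outer matchings and in the carrier of $W_n$, that is, in $k\ge l$ matchings, and $o_no'_n$ occurs in $l$ matchings. So each $Y_n$ lies in one component. At least $(l+1)-(l-1)=2$ inner matchings belong to $\mathcal{S}$.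

Suppose that $\mathcal{S}$ contains an outer matching. Then $h_t\sim g_{t+1}$ for $1\le t\le l-1$. Choose an inner matching in $\mathcal{S}$ other than $D^*$; it contains $W_i$ for some $i$. By (W1), $g_t\sim h_t$ for all $t$, so all $g_t,h_t$ lie in one component, and this component contains every $Y_n$ with $n\ne i$. A second inner matching in $\mathcal{S}$ carries $W_{i'}$ with $i'\ne i$. By (W1), $W_{i'}$ has two edges from $Y_i$ to some $\{g_t,h_t\}$, and at most one of them is missing. So $Y_i$ lies in the same component.

Suppose that $\mathcal{S}$ contains no outer matching. Then $k-1\le l-1$, so $k=l$, the omitted matchings are exactly the outer ones, and all inner matchings are in $\mathcal{S}$. The matching $U_j$ contains $W_1$, which joins $g_t$ and $h_t$ to $Y_{t+1}$ for every $t$. The matching $D_l$ carries $W_{l+1}$ and contains $h_ty'_t$, which joins $h_t$ to $Y_t$, for every $t$. So $Y_t$, $g_t$, $h_t$ and $Y_{t+1}$ lie in one component for every $t$, and hence so does $C_j$.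

\emph{Step 2: $\beta_0\sim z$, and $\alpha_h\sim\beta_h$ for $1\le h\le k-1$.} Some $D_i$ belongs to $\mathcal{S}$, and it contains $\beta_0z$. If it does not contain $\alpha_h\beta_h$, then either $i=1$ and it contains $p_h\alpha_h$ and $w_h\beta_h$, or $i=2$, $h=k-1$ and it contains $w_k\alpha_{k-1}$ and $p_k\beta_{k-1}$. In both cases $\alpha_h\sim\beta_h$ by Step 1.

\emph{Step 3: $\Gamma$ is connected.} Since $k>l-1$, some $U_j$ belongs to $\mathcal{S}$. For every $h\le k-1$ with $h\neq j$, its edges $\beta_{h-1}q_h$ and $p_h\alpha_h$, together with Steps 1 and 2, put $\beta_{h-1},C_h,\alpha_h,\beta_h$ in one component. So the part of the chain from $\beta_0$ to $\beta_{j-1}$ lies in one component, which contains $z$ by Step 2. If $j=k$, this is everything outside $C_j$. If $j\le k-1$, the part from $\alpha_j$ to $\beta_{k-1}$ also lies in one component, which contains $C_k$ because of $\beta_{k-1}p_k$ and $z$ because of $z\alpha_j$. In both cases all vertices outside $C_j$ lie in one component, and it remains to find an edge of $\Gamma$ that leaves $C_j$. If $\mathcal{S}$ contains some $U_h$ with $h\ne j$, then $U_h$ matches $p_j$ outside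 $C_j$. Otherwise the $k-1$ matchings $U_h$, $h\ne j$, are omitted, so $k=l$ and all $D_i$ belong to $\mathcal{S}$. Then $p_j\alpha_j\in D_1$ if $j\le k-1$, and $p_k\beta_{k-1}\in D_2$ if $j=k$.
\end{proof}

\subsection*{Perfect matchings}
Every edge of $H$ inside a block is a copy of an edge of $B$, and every other edge is of one of the forms
\[
\beta_{h-1}q_h,\ \ p_h\alpha_h,\ \ w_h\beta_h,\ \ \alpha_h\beta_h,\ \ z\alpha_h,\ \ \beta_{h-1}q_k\quad(1\le h\le k-1),
\]
\[
\beta_{k-1}p_k,\ \ w_k\alpha_{k-1},\ \ z\beta_{k-1},\ \ z\beta_0 .
\]
From this list we read off the following.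
\begin{itemize}
\item[(N0)] Only $p_j,q_j,w_j$ have neighbors outside $C_j$.
\item[(N1)] For $j\le k-1$, the only neighbors of $q_j,p_j,w_j$ outside $C_j$ are $\beta_{j-1},\alpha_j,\beta_j$, respectively.
\item[(N2)] The neighbors of $q_k$ outside $C_k$ are $\beta_0,\dots,\beta_{k-2}$.
\item[(N3)] For $1\le h\le k-2$, all neighbors of $\alpha_h$ are among $p_h,z,\beta_h$.
\end{itemize}

\begin{proof}[Proof of Proposition~\ref{prop:amp}]
The graph $H$ is admissible by Lemma~\ref{lem:Hadm}, and the sets $E_H$ and $F_{j,n}$ are pairwise disjoint sets of $l$ parallel edges. Let $N$ be a perfect matching of $H$. It visits $j$ exactly if it matches $q_j$ outside $C_j$. If $N$ does not visit $j$, then by (N0) its edges leaving $C_j$ start at $p_j$ or $w_j$, at most one at each, and their number is even by \eqref{eq:parity}. So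
\begin{quote}
$(\dagger)$ if $N$ does not visit $j$, then either no edge of $N$ leaves $C_j$, or exactly two do, one at $p_j$ and one at $w_j$.
\end{quote}

(a) By $(\dagger)$, the edges of $N$ inside $C_j$, together with $p_jw_j$ in the second case, project to a perfect matching of $B$. By Lemma~\ref{lem:block} it contains at least $l$ of the edges $o_no'_n$, and none of these is the added edge.

(b) By (N1) and (N2), $N$ matches $q_j$ to one of $\beta_0,\dots,\beta_{k-2}$ for every visited $j$. These partners are distinct, so at most $k-1$ indices are visited.

(c) Let $N$ match $\beta_0$ to $z$. We show by induction on $h$ that for $0\le h\le k-2$ the partner of $\beta_h$ is none of $q_1,\dots,q_k$; by (N1) and (N2) this means that no index is visited. For $h=0$ the partner is $z$. Let $1\le h\le k-2$. By induction $\beta_{h-1}$ is not matched to $q_h$, so $N$ does not visit $h$ by (N1), and $(\dagger)$ applies to $C_h$. If an edge of $N$ leaves $C_h$ at $w_h$, then $\beta_h$ is matched to $w_h$ by (N1). If no edge of $N$ leaves $C_h$, then $\alpha_h$ is matched neither to $p_h$ nor to $z$, so it is matched to $\beta_h$ by (N3).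
\end{proof}

This completes the proof of Theorem~\ref{thm:main}.

\section{Odd connectivity, infinite families and a characterization}\label{sec:more}

In a regular graph, even sets have even cuts, so an odd lower bound on the edge-connectivity improves by one unless it is attained by an odd set.

\begin{corollary}\label{cor:odd}
Let $3\le t\le r$, and suppose that $t$ is even or $t<r$. Then $m(t,r)\le\lceil t/2\rceil-1$. In particular, $m(3,r)=m(4,r)=1$ for $r\ge4$.
\end{corollary}

\begin{proof}
For even $t$ this is Theorem~\ref{thm:main} with $l=t/2$. Let $t=2l-1<r$, so $l\ge2$ and $2l\le r$. In an $r$-regular graph the degree sum over $X$ gives $d(X)\equiv r|X|\pmod 2$. So in a $(2l-1)$-edge-connected $r$-graph, a nonempty proper even set has $d(X)\ge 2l-1$ with $d(X)$ even, and an odd set has $d(X)\ge r\ge 2l$. The graph is therefore $2l$-edge-connected, and $m(2l-1,r)=m(2l,r)\le l-1$. For $t\in\{3,4\}$ and $r\ge 4$ the bound is $1$, and every $r$-graph has a perfect matching.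
\end{proof}

\begin{corollary}\label{cor:infinite}
For all $l\ge2$ and $r\ge 2l$ there are infinitely many $2l$-edge-connected $r$-graphs without $l$ pairwise disjoint perfect matchings.
\end{corollary}

\begin{proof}
Let $J$ be the $4$-cycle with edge multiplicities $l,k,l,k$ in cyclic order. It is admissible: sets of one or three vertices have $d=r$, and sets of two vertices have $d\in\{2l,2k,2r\}$. Let $E_J,E'_J$ be its two opposite sets of $l$ parallel edges. Let $(G,E)$ be a pair such that $G$ has no $l$-family, as in the proof of Theorem~\ref{thm:main}. Glue $(J,E_J)$ onto $E$. By Lemma~\ref{lem:glue} the result $G'$ is admissible and has no $l$-family, since such a family would induce one of $G$. Now $(G',E'_J)$ is a pair of the same kind with four more vertices, and we repeat.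
\end{proof}

Proposition~\ref{prop:boost} holds for every $s\le l$, and only the starting point was special to $s=l$. So a $1$-good pair for $s$ suffices for the bound $m(2l,r)\le s-1$. It is also necessary.

\begin{theorem}\label{thm:char}
Let $l\ge2$, $r\ge2l$ and $1\le s\le l$. The following are equivalent.
\begin{itemize}
\item[(i)] $m(2l,r)\le s-1$.
\item[(ii)] There is a $2l$-edge-connected $r$-graph $G$ with a set $E$ of exactly $l$ parallel edges such that $G$ does not have $s$ pairwise disjoint perfect matchings each containing an edge of $E$.
\end{itemize}
\end{theorem}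

\begin{proof}
(ii)$\Rightarrow$(i). The pair $(G,E)$ is $1$-good for $s$. Applying Proposition~\ref{prop:boost} $s$ times gives an $(s+1)$-good pair, whose graph is admissible and has no $s$-family.

(i)$\Rightarrow$(ii). Let $G$ be an admissible graph without an $s$-family. It need not have $l$ parallel edges, so we create them by splitting a vertex. Choose a vertex $x$ and partition its edges into $A_1,A_2$ with $|A_1|=k$ and $|A_2|=l$. Replace $x$ by three vertices $x_1,y,x_2$, attach the edges of $A_i$ to $x_i$, and add $l$ edges $x_1y$ and $k$ edges $yx_2$. The resulting graph $G^*$ is $r$-regular. A perfect matching of $G^*$ matches $y$ to one of $x_1,x_2$ and the other one by an edge of $A_1\cup A_2$, so its edges in $E(G)$ form a perfect matching of $G$. Disjoint matchings stay disjoint, so $G^*$ has no $s$-family. Hence (ii) holds for $G^*$ and the set of edges $x_1y$, once we know that $G^*$ is admissible.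

Let $X$ be a nonempty proper subset of $V(G^*)$. Since $V(G^*)$ is even, we may pass to the complement and assume that $X$ contains at least two of $x_1,y,x_2$. Let $X_0=X\setminus\{x_1,y,x_2\}$ and $X_x=X_0\cup\{x\}$. Let $\gamma_i$ be the number of edges of $A_i$ with other end in $X_0$, and let $\delta$ be the number of edges of $G$ between $X_0$ and $V(G)\setminus X_x$. Then
\[
d_G(X_0)=\delta+\gamma_1+\gamma_2,\qquad d_G(X_x)=\delta+(k-\gamma_1)+(l-\gamma_2).
\]
We need $d(X)\ge r$ for odd $X$ and $d(X)\geq 2l$ for even $X$.

\emph{Case $x_1,y,x_2\in X$.} Then $d(X)=d_G(X_x)$, the sets $X$ and $X_x$ have the same parity, and $X_x\neq V(G)$. The bounds hold because $G$ is admissible.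

\emph{Case $y\notin X$.} Then $d(X)=d_G(X_x)+r\ge r\ge 2l$.

\emph{Case $x_2\notin X$.} Then $d(X)=\delta+(k-\gamma_1)+k+\gamma_2=d_G(X_x)+2\gamma_2+r-2l$, and $|X_x|=|X|-1$. Let $X$ be odd. If $X_x=V(G)$, then $\gamma_2=l$ and $d(X)=r$; otherwise $d(X)\ge 2l+r-2l=r$. If $X$ is even, then $X_x$ is odd and $d(X)\ge r+r-2l\ge 2l$.

\emph{Case $x_1\notin X$.} Then $d(X)=\delta+\gamma_1+l+(l-\gamma_2)=d_G(X_0)+2(l-\gamma_2)$, and $|X_0|=|X|-2$. If $X$ is odd, then $d(X)\ge d_G(X_0)\ge r$. Let $X$ be even. If $X_0=\emptyset$, then $\gamma_2=0$ and $d(X)=2l$; otherwise $X_0$ is a nonempty proper subset of $V(G)$ and $d(X)\ge d_G(X_0)\ge 2l$.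
\end{proof}

\begin{thebibliography}{9}
\bibitem{MMSW}
Yulai Ma, Davide Mattiolo, Eckhard Steffen, Isaak H. Wolf,
\emph{Edge-connectivity and pairwise disjoint perfect matchings in regular graphs},
arXiv:2208.14835 (2022).
\end{thebibliography}
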